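\title{A zinbiel basis of motivic multiple zeta values}

\begin{abstract}
The shuffle product of words in two letters is the symmetrization of a half-shuffle (zinbiel) product. A word representing $\zeta(2)$ and a one-parameter family of lifts of $\zeta(3)$ generate zinbiel subalgebras $C_{u,1-u}$ with the same Hilbert series as the algebra of motivic multiple zeta values. We prove the conjecture of Chapoton that the natural map from $C_{u,1-u}$ to motivic multiple zeta values is an isomorphism for generic $u$. It is an isomorphism at $u=1$, where it even gives a basis over $\mathbb Z_{(2)}$, and at every rational $u$ with odd numerator and odd denominator; it is not an isomorphism at $u=6/5$. The proof uses the $2$-adic \'etale realization: two explicit Galois elements act on the straight path, modulo $2$ and to leading order, like free letters of weights $2$ and $3$.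
\end{abstract}

\section{The half-shuffle and the conjecture}\label{sec:intro}

\subsection{Words, integrals and the two products}

Let $\mathsf A$ be the $\mathbb Q$-vector space spanned by the words in the letters $0,1$, graded by the length of a word, called its \emph{weight}. Put $\omega_0=dt/t$ and $\omega_1=dt/(1-t)$. A word $\varepsilon_1\cdots\varepsilon_k$ stands for the formal iterated integral
\[
\int_{0<t_1<\cdots<t_k<1}\omega_{\varepsilon_1}(t_1)\cdots\omega_{\varepsilon_k}(t_k),
\]
which converges when the word begins with $1$ and ends with $0$. Let $\mathsf A_{1,0}\subset\mathsf A$ be the span of these words and of the empty word $\emptyset$. The integral of $1\,0^{k_1-1}\cdots1\,0^{k_r-1}$ is the multiple zeta value $\sum_{0<n_1<\cdots<n_r}n_1^{-k_1}\cdots n_r^{-k_r}$.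

A product of two such integrals is a sum over all ways of ordering the two sets of variables together. On words this is the \emph{shuffle product}: $\emptyset$ is the unit, and for letters $\varepsilon,\varepsilon'$ and words $w,w'$
\[
\varepsilon w\mathbin{\sqcup\!\sqcup}\varepsilon'w'=\varepsilon\,(w\mathbin{\sqcup\!\sqcup}\varepsilon'w')+\varepsilon'\,(\varepsilon w\mathbin{\sqcup\!\sqcup}w').
\]
It is commutative and associative. The first term on the right collects the orderings in which the smallest variable comes from the first factor. This is the \emph{half-shuffle}, or \emph{zinbiel}, product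
\[
(\varepsilon w)\prec w'=\varepsilon\,(w\mathbin{\sqcup\!\sqcup}w'),
\]
defined when the left factor has positive weight; in particular $x\prec\emptyset=x$. For $x,y$ of positive weight, $x\prec y+y\prec x=x\mathbin{\sqcup\!\sqcup}y$. Both products preserve $\mathsf A_{1,0}$.

Let $\Pi:\mathsf A_{1,0}\to\mathsf A_{\mathsf{MZV}}$ be the quotient map onto the algebra of motivic multiple zeta values. It is a surjective morphism of commutative algebras for $\mathbin{\sqcup\!\sqcup}$, and its kernel is the ideal of all motivic relations between formal iterated integrals; Section~\ref{sec:inputs} recalls the description that we use. We write $\zeta(k_1,\dots,k_r)=\Pi(1\,0^{k_1-1}\cdots1\,0^{k_r-1})$. By a theorem of Brown \cite{Brown}, $\mathsf A_{\mathsf{MZV}}$ is graded by weight and its Hilbert series is $\sum_nd_nx^n=1/(1-x^2-x^3)$. Thus $d_n$ is the number of words in two letters $2,3$ whose letters add up to $n$; for $n=0,\dots,5$ it is $1,0,1,1,1,2$.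

\subsection{The subalgebras $C_{u,v}$}

For scalars $(u,v)\neq(0,0)$ let
\[
z_2=10,\qquad z_3=u\cdot100+v\cdot110,
\]
so that $\Pi(z_2)=\zeta(2)$ and $\Pi(z_3)=u\,\zeta(3)+v\,\zeta(1,2)$. Let $C_{u,v}\subset\mathsf A_{1,0}$ be the zinbiel subalgebra generated by $z_2$ and $z_3$, together with the scalars: the smallest graded subspace that contains $\emptyset,z_2,z_3$ and is closed under $\prec$. It is a commutative graded subalgebra for $\mathbin{\sqcup\!\sqcup}$. For a word $w=i_1\cdots i_k$ in the letters $2,3$ put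
\[
c^{u,v}_w=z_{i_1}\prec(z_{i_2}\prec(\cdots\prec z_{i_k})),\qquad c^{u,v}_\emptyset=\emptyset,\qquad c_w=c_w^{1,0}.
\]
Write $|w|=i_1+\cdots+i_k$ for the weight and $b(w)$ for the number of $3$'s in $w$. The $d_n$ elements $c^{u,v}_w$ with $|w|=n$ span the weight-$n$ part of $C_{u,v}$ (Lemma~\ref{lem:span}). The algebra $C_{u,v}$ is free as a zinbiel algebra on $z_2,z_3$, so these elements form a basis and $C_{u,v}$ has the Hilbert series $1/(1-x^2-x^3)$. This coincidence with $\mathsf A_{\mathsf{MZV}}$ is the setting in which the question below is posed; our proofs use only the spanning property.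

One therefore asks whether $\Pi:C_{u,v}\to\mathsf A_{\mathsf{MZV}}$ is an isomorphism. In weight $2$ it sends $c_2$ to $\zeta(2)$. In weight $3$ the relation $\zeta(1,2)=\zeta(3)$ gives $\Pi(z_3)=(u+v)\zeta(3)$, so $u+v\ne0$ is necessary; since rescaling $z_3$ does not change $C_{u,v}$, one may normalize $v=1-u$. In weight $4$ we have $c_{22}=\frac12z_2\mathbin{\sqcup\!\sqcup}z_2\mapsto\frac12\zeta(2)^2$. Up to here $u$ plays no role. It does from weight $5$ on, because $\prec$ does not descend to $\mathsf A_{\mathsf{MZV}}$: the element $110-100$ lies in $\ker\Pi$, but $10\prec(110-100)$ does not (see \eqref{eq:w5words} below). So the image of $C_{u,1-u}$ depends on the lift $z_3$ of $\zeta(3)$. In each weight, bijectivity is the non-vanishing of a determinant that is a polynomial in $u$. Such a polynomial may have roots, but one expects it not to vanish identically. This is the conjecture posed in \cite{Chapoton}.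

\begin{quote}
\textbf{Conjecture.} The morphism $\Pi:C_{u,1-u}\to\mathsf A_{\mathsf{MZV}}$ is generically an isomorphism of commutative algebras: it is an isomorphism after extension of scalars to $\mathbb Q(u)$, with $u$ a formal parameter. Equivalently, for each $n$ the map between the weight-$n$ parts is bijective for all but finitely many values of $u$.
\end{quote}

\subsection{Results}

Let $\mathbb Z_{(2)}=\{a/b: a,b\in\mathbb Z,\ b\text{ odd}\}$, and let $\mathcal Z_n$ be the $\mathbb Z_{(2)}$-span in $\mathsf A_{\mathsf{MZV}}$ of the elements $\Pi(W)$, where $W$ runs over the words of weight $n$ in $\mathsf A_{1,0}$.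

\begin{theorem}\label{thm:A}
The map $\Pi:C_{1,0}\to\mathsf A_{\mathsf{MZV}}$ is an isomorphism. Moreover, for every $n$, the family $\{\Pi(c_w)\}_{|w|=n}$ is a $\mathbb Z_{(2)}$-basis of $\mathcal Z_n$.
\end{theorem}

Let $D_n(u,v)$ be the determinant of the family $(\Pi(c^{u,v}_w))_{|w|=n}$ in the basis $(\Pi(c_w))_{|w|=n}$, both indexed in the same order, and let $B_n=\sum_{|w|=n}b(w)$.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] For each $n$, $D_n(u,v)$ is a homogeneous polynomial in $\mathbb Z_{(2)}[u,v]$ of degree $B_n$, and its coefficient of $u^{B_n}$ is $1$. Hence $D_n(u,1-u)\in\mathbb Q[u]$ is non-zero (it is $1$ at $u=1$), and the Conjecture holds.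
\item[(2)] If $K\supseteq\mathbb Q$ is a field with an absolute value extending $|\cdot|_2$, and $u,v\in K$ satisfy $|v|<|u|$, then $\Pi_K:C_{u,v}\to\mathsf A_{\mathsf{MZV}}\otimes K$ is an isomorphism. In particular this holds for $v=1-u$ and every rational $u$ with odd numerator and odd denominator.
\item[(3)] For $u,v\in\mathbb Z_{(2)}$, the map $\Pi$ sends the $\mathbb Z_{(2)}$-span of the $c_w^{u,v}$ isomorphically onto $\bigoplus_n\mathcal Z_n$ if and only if $u\in\mathbb Z_{(2)}^\times$ and $v\in2\mathbb Z_{(2)}$.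
\item[(4)] $D_3=u+v$ and $D_5=(u+v)(u+6v)$. So $\Pi$ is not bijective in weight $5$ for $u=6/5$, $v=-1/5$, and the word ``generically'' cannot be dropped from the Conjecture. The condition $|v|<|u|$ in (2) cannot be relaxed to $|v|\le|u|$, since $(u,v)=(1,-1)$ fails in weight $3$.
\end{enumerate}
\end{theorem}

\subsection{The idea of the proof}

Parts (1) and (2) of Theorem~\ref{thm:B} follow formally from Theorem~\ref{thm:A}, and parts (3) and (4) need in addition a computation in weights $3$ and $5$ (Section~\ref{sec:B}). So the task is to show that the $\Pi(c_w)$ are linearly independent. For this we need $d_n$ linear forms on the words of weight $n$ that vanish on all motivic relations and whose matrix of values on the $c_w$ is invertible. Integration along the straight path $p$ from $0$ to $1$ is one form that kills all relations. To produce more, we move $p$ by the absolute Galois group of $\mathbb Q$, which acts on the pro-$2$ completion of the set of paths: the Galois orbit of $p$ stays in a lattice $L$ cut out by the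 motivic relations (Section~\ref{sec:inputs}). We find two Galois elements $\sigma_2,\sigma_3$ that move $p$, modulo $2$, first in weight $2$ and first in weight $3$; they are detected by $\sqrt2$ and $2^{1/4}$ (Section~\ref{sec:galois}). Applying $\sigma_{i_1}-1,\dots,\sigma_{i_k}-1$ to $p$ gives an element $\theta_w\in L$ for each word $w=i_1\cdots i_k$, and modulo $2$ the leading terms of the $\theta_w$ are dual to the $c_w$ (Sections~\ref{sec:words} and~\ref{sec:leading}). A rank count lifts these leading terms to $2$-adic linear forms that kill the relations (Section~\ref{sec:A}). Section~\ref{sec:low} carries this out by hand in weights $2$ and $3$.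

\section{The elements $c_w$ and their duals}\label{sec:words}

\begin{lemma}\label{lem:span}
Extend $w\mapsto c^{u,v}_w$ linearly to combinations of words in $2,3$. Then
\[
c^{u,v}_{w}\mathbin{\sqcup\!\sqcup}c^{u,v}_{w'}=c^{u,v}_{w\mathbin{\sqcup\!\sqcup}w'},\qquad c^{u,v}_{iw}\prec c^{u,v}_{w'}=c^{u,v}_{i(w\mathbin{\sqcup\!\sqcup}w')}
\]
for $i\in\{2,3\}$. In particular the $c^{u,v}_w$ with $|w|=n$ span the weight-$n$ part of $C_{u,v}$.
\end{lemma}

\begin{proof}
Associativity of the shuffle gives the zinbiel identity $(x\prec y)\prec z=x\prec(y\mathbin{\sqcup\!\sqcup}z)$: for $x=\varepsilon x'$ both sides are $\varepsilon(x'\mathbin{\sqcup\!\sqcup}y\mathbin{\sqcup\!\sqcup}z)$. Drop $u,v$ from the notation. We have $c_{iw}=z_i\prec c_w$ for all $w$, so $c_{iw}\prec c_{w'}=z_i\prec(c_w\mathbin{\sqcup\!\sqcup}c_{w'})$, and the first formula for $(w,w')$ implies the second for $(iw,w')$. The first formula holds if one word is empty. For non-empty words, $c_{iw}\mathbin{\sqcup\!\sqcup}c_{jw'}=c_{iw}\prec c_{jw'}+c_{jw'}\prec c_{iw}$,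 and by induction on the total length this is $c_{i(w\mathbin{\sqcup\!\sqcup}jw')}+c_{j(iw\mathbin{\sqcup\!\sqcup}w')}=c_{iw\mathbin{\sqcup\!\sqcup}jw'}$. Hence the span of the $c_w$ is closed under $\prec$; it contains $\emptyset,z_2,z_3$ and lies in $C_{u,v}$.
\end{proof}

By the first formula, Theorem~\ref{thm:A} says that $w\mapsto\Pi(c_w)$ is an isomorphism from the shuffle algebra on two letters of weights $2$ and $3$ onto $\mathsf A_{\mathsf{MZV}}$.

Linear forms on words are non-commutative polynomials. Let $k$ be a commutative ring. Pair $k$-linear combinations of words with $k\langle e_0,e_1\rangle$ by declaring the words $\varepsilon_1\cdots\varepsilon_m$ and the monomials $e_{\varepsilon_1}\cdots e_{\varepsilon_m}$ to be dual bases. Let $\Delta$ be the algebra map $k\langle e_0,e_1\rangle\to k\langle e_0,e_1\rangle^{\otimes2}$ for which $e_0,e_1$ are \emph{primitive}, that is $\Delta(e)=e\otimes1+1\otimes e$. It is dual to the shuffle: $\langle x\mathbin{\sqcup\!\sqcup}y,g\rangle=\langle x\otimes y,\Delta g\rangle$.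 A commutator of primitive elements is primitive.

The value $(u,v)=(1,0)$ is special because the $c_w$ have an explicit dual family. Here $z_i=1\,0^{i-1}$, so $c_{iw}=1\,(0^{i-1}\mathbin{\sqcup\!\sqcup}c_w)$. We use this recursion, with $c_\emptyset=\emptyset$, to define $c_w$ for every word $w=i_1\cdots i_k$ in the positive integers. Each $c_w$ is an integral combination of words, so it makes sense over $k$. On the other side put
\[
\xi_i=\operatorname{ad}(e_0)^{i-1}(e_1)\quad(i\ge1),\qquad \xi_w=\xi_{i_1}\cdots\xi_{i_k},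
\]
where $\operatorname{ad}(e_0)(g)=[e_0,g]=e_0g-ge_0$. Thus $\xi_1=e_1$, $\xi_2=e_0e_1-e_1e_0$, $\xi_3=e_0^2e_1-2e_0e_1e_0+e_1e_0^2$, and $\xi_w$ has degree $|w|$. Let $\Xi\subset k\langle e_0,e_1\rangle$ be the subalgebra generated by the $\xi_i$.

For example, $c_{23}=1(0\mathbin{\sqcup\!\sqcup}100)=10100+3\cdot11000$. The coefficients of $e_1e_0e_1e_0^2$ and $e_1^2e_0^3$ are $(-1,0)$ in $\xi_2\xi_3$, $(0,0)$ in $\xi_3\xi_2$ and $(3,-1)$ in $\xi_1\xi_4$. So $c_{23}$ pairs with these three elements to $-1$, $0$, $0$.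

\begin{lemma}\label{lem:dual}
For words $w=i_1\cdots i_k$ and $w'$ in the positive integers, $\langle c_w,\xi_{w'}\rangle=(-1)^{|w|-k}\delta_{w,w'}$. In particular the monomials $\xi_w$ are linearly independent, and $\Xi$ is the free associative algebra on the $\xi_i$.
\end{lemma}

\begin{proof}
Induction on $k$. If one of $w,w'$ is empty and the other is not, the degrees differ and the pairing is $0$; if both are empty it is $1$. Let $w=iw_1$ and $w'=jw'_1$, and put $c'=c_{w_1}$, $h=\xi_{w'_1}$. Since $\xi_j=\sum_s(-1)^s\binom{j-1}se_0^{j-1-s}e_1e_0^s$, the part of $\xi_jh$ that begins with $e_1$ is $(-1)^{j-1}e_1e_0^{j-1}h$. Therefore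
\[
\langle c_w,\xi_{w'}\rangle=(-1)^{j-1}\langle0^{i-1}\mathbin{\sqcup\!\sqcup}c',e_0^{j-1}h\rangle=(-1)^{j-1}\langle0^{i-1}\otimes c',\Delta(e_0)^{j-1}\Delta(h)\rangle .
\]
Expand $\Delta(e_0)^{j-1}=\sum_s\binom{j-1}se_0^{j-1-s}\otimes e_0^s$. As $c'$ is empty or a combination of words that begin with $1$, a second tensor factor that begins with $e_0$ contributes $0$, and only $s=0$ survives. The $\xi$'s are primitive, so $\Delta(h)$ is the sum of the $h'\otimes h''$, where $h'$ is the product of a subset of the factors of $h$ and $h''$ the product of the others. Every monomial of every $\xi_l$ contains $e_1$, so $\langle0^{i-1},e_0^{j-1}h'\rangle=0$ unless $h'=1$ and $i=j$. What remains is $(-1)^{i-1}\delta_{ij}\langle c',h\rangle$.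
\end{proof}

\section{Paths, realizations and a Galois-stable lattice}\label{sec:inputs}

\subsection{Paths}

We work on $\mathbb P^1\smallsetminus\{0,1,\infty\}$ with the tangential base points $\vec0$ (local parameter $t$) and $\vec1$ (local parameter $1-t$). Topologically these are points of the interval $(0,1)$ very close to $0$ and $1$; the parameter fixes the regularization of divergent integrals and the Galois action. Let $p$ be the straight path from $\vec0$ to $\vec1$. In a product $\alpha\beta$ of paths one travels $\alpha$ first, so that the regularized iterated integrals satisfy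
\begin{equation}\label{eq:compose}
\int_{\alpha\beta}w=\sum_{w=w'w''}\int_\alpha w'\int_\beta w''.
\end{equation}
The fundamental group $\Gamma$ of $\mathbb P^1(\mathbb C)\smallsetminus\{0,1,\infty\}$ at $\vec0$ is free on $x$, the positive loop around $0$, and $y=p\,y_1p^{-1}$, where $y_1$ is the positive loop around $1$ at $\vec1$. Let $F$ be the pro-$2$ completion of $\Gamma$, the inverse limit of its finite quotients of $2$-power order. With $x=1+X$ and $y=1+Y$, the completed group ring is $\mathbb Z_2[[F]]=\mathbb Z_2\langle\langle X,Y\rangle\rangle$, the ring of non-commutative power series. Let $I=(X,Y)$ be the augmentation ideal; we use the same letter over other coefficient rings and in $\mathbb Q[\Gamma]$. Both $\mathbb Q_2\otimes\mathbb Q[\Gamma]/I^{n+1}$ and $\mathbb Q_2\otimes_{\mathbb Z_2}\mathbb Z_2[[F]]/I^{n+1}$ are the free associative $\mathbb Q_2$-algebra on $X,Y$ truncated above degree $n$, and we identify them. \emph{Weight} also means degree in $X,Y$ or in $e_0,e_1$.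

We need the first steps of the lower central series $\gamma_1=\Gamma$, $\gamma_{m+1}=[\Gamma,\gamma_m]$. Let $\overline\gamma_m$ be the closure of $\gamma_m$ in $F$; then $F/\overline\gamma_2=F^{ab}=\mathbb Z_2^2$, with the $x$- and $y$-exponents as coordinates.

\begin{lemma}\label{lem:lcs}
Every $f\in\overline\gamma_2$ can be written $f=[x,y]^\kappa g$ with $\kappa\in\mathbb Z_2$ and $g\in\overline\gamma_3$; then $f\equiv1+\kappa[X,Y]\bmod I^3$. Every $g\in\overline\gamma_3$ satisfies $g\equiv1+\alpha[X,[X,Y]]+\beta[Y,[X,Y]]\bmod I^4$ for some $\alpha,\beta\in\mathbb Z_2$.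
\end{lemma}

\begin{proof}
If $g=1+G$ and $h=1+H$ with $G\in I^l$, $H\in I^m$, then $[g,h]=ghg^{-1}h^{-1}=1+[G,H]g^{-1}h^{-1}\equiv1+[G,H]\bmod I^{l+m+1}$. So $\overline\gamma_m\subset1+I^m$, and $[x,y]$, $[x,[x,y]]$, $[y,[x,y]]$ have leading terms $[X,Y]$, $[X,[X,Y]]$, $[Y,[X,Y]]$. The group $\gamma_m/\gamma_{m+1}$ is generated by the iterated commutators of length $m$ in $x,y$, hence $\gamma_2/\gamma_3$ by $[x,y]$ and $\gamma_3/\gamma_4$ by $[x,[x,y]]$ and $[y,[x,y]]$. This gives both statements for $f\in\gamma_2$ and $g\in\gamma_3$. They pass to the closures, because the set of all $[x,y]^\kappa g$ is compact and the congruence for $g$ defines a closed set.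
\end{proof}

\subsection{The motivic input}

The category $MT(\mathbb Z)$ of mixed Tate motives over $\mathbb Z$ is Tannakian. The de Rham realization $V\mapsto V_{dR}$ identifies it with the finite-dimensional representations of a group scheme $G_{dR}$ over $\mathbb Q$, so that subobjects of $V$ are the same as $G_{dR}$-stable subspaces of $V_{dR}$. Each object also has a Betti realization $V_B$, a comparison isomorphism $\operatorname{comp}:V_B\otimes\mathbb C\cong V_{dR}\otimes\mathbb C$, and a $2$-adic \'etale realization, which is $V_B\otimes\mathbb Q_2$ with an action of $G_{\mathbb Q}=\operatorname{Gal}(\overline{\mathbb Q}/\mathbb Q)$. We use two results. In both, $\mathsf A$ is the de Rham realization of the ring of functions $\mathcal O(\pi_1^{mot}(\vec0,\vec1))$ on the motivic torsor of paths from $\vec0$ to $\vec1$, so that $G_{dR}$ acts on $\mathsf A$ and preserves the part $\mathsf A_{\le n}$ of weight at most $n$.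

\begin{theorem}[Deligne--Goncharov \cite{DG}, Deligne \cite{Deligne}]\label{thm:input1}
For each $n$ there is an object $V$ of $MT(\mathbb Z)$, dual to the part of length at most $n$ of $\mathcal O(\pi_1^{mot}(\vec0,\vec1))$, with the following realizations.
\begin{enumerate}
\item[(a)] $V_B=(\mathbb Q[\Gamma]/I^{n+1})\,p$ and $V_{dR}=\mathbb Q\langle e_0,e_1\rangle/(\deg>n)=(\mathsf A_{\le n})^\vee$. For a path $q$ from $\vec0$ to $\vec1$, $\operatorname{comp}(q)=\sum_w(\int_qw)\,e_w$, where $e_w$ is the monomial dual to $w$ and the integrals are regularized.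
\item[(b)] The \'etale realization is $V_B\otimes\mathbb Q_2=\mathbb Q_2\otimes(\mathbb Z_2[[F]]/I^{n+1})\,p$, with the $G_{\mathbb Q}$-action induced by the natural action on the profinite torsor of \'etale paths from $\vec0$ to $\vec1$ and on its pro-$2$ quotient $Fp$.
\item[(c)] If $V'\subset V$ is a subobject, then $\operatorname{comp}(V'_B\otimes\mathbb C)=V'_{dR}\otimes\mathbb C$, and $V'_B\otimes\mathbb Q_2$ is the \'etale realization of $V'$, hence is $G_{\mathbb Q}$-stable.
\end{enumerate}
\end{theorem}

\begin{theorem}[Brown \cite{Brown}]\label{thm:input2}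
$\mathsf A_{\mathsf{MZV}}=\mathsf A/J$, where $J$ is a graded ideal of $(\mathsf A,\mathbin{\sqcup\!\sqcup})$, stable under $G_{dR}$ and contained in the kernel of $w\mapsto\int_pw$. The map $\Pi$ is the restriction of $\mathsf A\to\mathsf A/J$ to $\mathsf A_{1,0}$, and $\dim(\mathsf A/J)_m=d_m$ for all $m$.
\end{theorem}

In top weight the comparison is explicit. By \eqref{eq:compose}, the generating series $q\mapsto\sum_w(\int_qw)e_w$ is multiplicative in the path $q$. It sends $p$ to $1$ plus terms of positive degree. Since $\int_x\omega_0=2\pi i$, $\int_y\omega_1=-2\pi i$ and $\int_x\omega_1=\int_y\omega_0=0$, it sends $X$ to $2\pi i\,e_0$ and $Y$ to $-2\pi i\,e_1$, up to terms of degree at least $2$. Let $\tau$ be the algebra map $X\mapsto e_0$, $Y\mapsto-e_1$. For $f\in I^n/I^{n+1}=\mathbb Q\langle X,Y\rangle_n$ all correction terms are truncated, and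
\begin{equation}\label{eq:top}
\operatorname{comp}(fp)=(2\pi i)^n\,\tau(f).
\end{equation}

\subsection{The Galois action}

Fix $\overline{\mathbb Q}\subset\mathbb C$. The action of $G_{\mathbb Q}$ on paths has a concrete description \cite[\S15]{Deligne}. Consider algebraic functions unramified outside $0,1,\infty$. Their germs at $\vec0$ (resp.\ $\vec1$) are Puiseux series in $t$ (resp.\ $1-t$) over $\overline{\mathbb Q}$, with $t^{1/N}$ and $(1-t)^{1/N}$ positive on $(0,1)$. An \'etale path $q$ transports germs at its origin to germs at its end; we write $h\cdot q$, so that $h\cdot(qq')=(h\cdot q)\cdot q'$. For a topological path this is analytic continuation. An element $\sigma\in G_{\mathbb Q}$ acts on germs through the coefficients of the series, and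
\begin{equation}\label{eq:transport}
h\cdot\sigma(q)=\sigma\big(\sigma^{-1}(h)\cdot q\big).
\end{equation}
Let $\chi:G_{\mathbb Q}\to\mathbb Z_2^\times$ be the $2$-adic cyclotomic character, defined by $\sigma(\zeta)=\zeta^{\chi(\sigma)}$ for all roots of unity $\zeta$ of $2$-power order. In the pro-$2$ quotients, $\sigma(x)=x^{\chi(\sigma)}$ and $\sigma(y_1)=y_1^{\chi(\sigma)}$. The remaining information is how $\sigma$ moves $p$. Put
\[
f_\sigma=\sigma(p)\,p^{-1}\in F .
\]
Then $\sigma(y)=\sigma(p)\,y_1^{\chi(\sigma)}\sigma(p)^{-1}=f_\sigma\,y^{\chi(\sigma)}f_\sigma^{-1}$. The element $\sigma$ acts on $\mathbb Z_2[[F]]$ as the continuous ring automorphism that substitutes $\sigma(X)=\sigma(x)-1$ and $\sigma(Y)=\sigma(y)-1$ for $X$ and $Y$; it preserves each $I^m$. On the torsor,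
\[
\sigma(gp)=T_\sigma(g)\,p,\qquad T_\sigma(g)=\sigma(g)f_\sigma\qquad(g\in\mathbb Z_2[[F]]),
\]
and $T_\sigma$ is $\mathbb Z_2$-linear.

\subsection{The lattice $L$}

Fix $n$ and let $\mathcal O=\mathbb Z_2\langle\langle X,Y\rangle\rangle/I^{n+1}$, identified with a lattice in $V_B\otimes\mathbb Q_2$ by $g\mapsto gp$. A submodule $M\subset\mathcal O$ is \emph{saturated} if $\mathcal O/M$ is torsion-free. Then $M\cap2\mathcal O=2M$, so the image $\overline M$ of $M$ in $\overline{\mathcal O}=\mathcal O/2\mathcal O$ has dimension $\operatorname{rank}M$ over $\mathbb F_2$. The next proposition is the only place where Theorems~\ref{thm:input1} and~\ref{thm:input2} are combined: it transfers the ideal $J$, which lives on the de Rham side, to the side where the Galois group acts.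

\begin{proposition}\label{prop:L}
There is a submodule $L\subset\mathcal O$ such that
\begin{enumerate}
\item[(a)] $1\in L$ and $T_\sigma(L)\subset L$ for all $\sigma\in G_{\mathbb Q}$;
\item[(b)] $L$ and $L\cap I^n$ are saturated, of ranks $\sum_{m\le n}d_m$ and $d_n$;
\item[(c)] $\langle R,\tau(v)\rangle=0$ for all $R\in J_n$ and $v\in L\cap I^n\subset\mathbb Z_2\langle X,Y\rangle_n$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $S\subset V_{dR}$ be the annihilator of $J_{\le n}=J\cap\mathsf A_{\le n}=\bigoplus_{m\le n}J_m$. Since $J$ and $\mathsf A_{\le n}$ are $G_{dR}$-stable, so is $S$, and $S=V'_{dR}$ for a subobject $V'\subset V$. Since $J$ is graded, $S=\bigoplus_{m\le n}S_m$, where $S_m$ is the annihilator of $J_m$ in degree $m$ and $\dim S_m=\dim(\mathsf A/J)_m=d_m$. Put $L=\mathcal O\cap(V'_B\otimes\mathbb Q_2)$.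

(a) As $J$ is killed by $w\mapsto\int_pw$, we have $\operatorname{comp}(p)\in S\otimes\mathbb C=\operatorname{comp}(V'_B\otimes\mathbb C)$. So $p\in V_B\cap(V'_B\otimes\mathbb C)=V'_B$, that is $1\in L$. Both $\mathcal O$ and $V'_B\otimes\mathbb Q_2$ are $G_{\mathbb Q}$-stable.

(b), (c) The intersection of $\mathcal O$ with a $\mathbb Q_2$-subspace of $\mathcal O\otimes\mathbb Q_2$ is saturated, of rank the dimension of the subspace. For $L$ this is $\dim V'_B=\dim S$. Let $V'_n=V'_B\cap I^np$, so that $L\cap I^n=\mathcal O\cap(V'_n\otimes\mathbb Q_2)$. By \eqref{eq:top}, $\operatorname{comp}$ maps $I^np\otimes\mathbb C$ onto the degree-$n$ part of $V_{dR}\otimes\mathbb C$. Hence it maps $V'_n\otimes\mathbb C=(V'_B\otimes\mathbb C)\cap(I^np\otimes\mathbb C)$ onto $S_n\otimes\mathbb C$, and $\dim V'_n=d_n$. If $fp\in V'_n$, then $\tau(f)$ is rational and $(2\pi i)^n\tau(f)\in S_n\otimes\mathbb C$, so $\tau(f)\in S_n$. Extending scalars to $\mathbb Q_2$ gives (c).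
\end{proof}

By (c), every element of $L\cap I^n$ is a linear form of the kind we want; by (a), elements of $L$ can be made from $1$ with the operators $T_\sigma$. We first find suitable $\sigma$.

\section{Two Galois elements}\label{sec:galois}

We have $T_\sigma(1)-1=f_\sigma-1$, so we need the first coefficients of the power series $f_\sigma\in\mathbb Z_2\langle\langle X,Y\rangle\rangle$, and only modulo $2$. They can be read from the action of $f_\sigma$ on well-chosen germs. Roots of $t$ and $1-t$ see the image of $f_\sigma$ in $F^{ab}$. To see more, factor $1-t=\prod_{i\in\mathbb Z/N}(1-\zeta^is)$ with $s=t^{1/N}$ and take the square roots of the factors: their values at $t=1$ are the irrational numbers $\sqrt{1-\zeta^i}$, and this is how $\sigma$ enters.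

\begin{lemma}\label{lem:f}
Let $\sigma\in G_{\mathbb Q}$.
\begin{enumerate}
\item[(i)] $f_\sigma\in\overline\gamma_2$.
\item[(ii)] The coefficient of $XY$ in $f_\sigma$ is odd if and only if $\sigma(\sqrt2)=-\sqrt2$.
\item[(iii)] If $\sigma$ fixes all roots of unity of $2$-power order, the coefficient of $X^2Y$ in $f_\sigma$ is odd if and only if $\sigma(2^{1/4})=-2^{1/4}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $N$ be a power of $2$. Consider two germs at $\vec0$: $h_0=t^{1/N}$, and $h_1=(1-t)^{1/N}$, the binomial series in $t$ with constant term $1$. Transport along $p$ sends $h_0$ to the binomial series $(1-(1-t))^{1/N}$ in $1-t$, and $h_1$ to the Puiseux monomial $(1-t)^{1/N}$. All four series have rational coefficients, so \eqref{eq:transport} gives $h_j\cdot\sigma(p)=h_j\cdot p$, that is $h_j\cdot f_\sigma=h_j$. Now $x$ multiplies $h_0$ by $e^{2\pi i/N}$ and fixes $h_1$, and $y$ does the reverse; in particular transport of these germs factors through $F$. So the $x$- and $y$-exponents of $f_\sigma$ are $0$ modulo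 $N$ for every $N$, and they vanish.

(ii), (iii) Let $N\in\{2,4\}$, $\zeta=e^{2\pi i/N}$, $s=t^{1/N}$. For $i\in\mathbb Z/N$ let $R_i=\sqrt{1-\zeta^is}$ be the germ at $\vec0$ with constant term $1$.

\emph{Monodromy.} We have $s\cdot x=\zeta s$, hence $R_i\cdot x=R_{i+1}$. Along $y$ the coordinate $s$ runs along the segment from $0$ to $1$, turns once around $s=1$ and returns. The function $1-\zeta^is$ has a simple zero at $s=1$ for $i=0$ and no zero near the segment for $i\neq0$. So $R_0\cdot y=-R_0$ and $R_i\cdot y=R_i$ for $i\ne0$. These permutations of $\{\pm R_i\}$ lie in the $2$-group $(\mathbb Z/2)^N\rtimes\mathbb Z/N$, so transport of the $R_i$ factors through $F$ and is continuous on it. For $g\in F$ with $x$-exponent $\deg g$, define $n_i(g)\in\mathbb F_2$ by $R_i\cdot g=(-1)^{n_i(g)}R_{i+\deg g}$. Then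
\[
n_i(gg')=n_i(g)+n_{i+\deg g}(g'),\qquad n_i(x)=0,\qquad n_i(y)=\delta_{i,0}.
\]

\emph{Comparison with coefficients.} Let $d(g)=\sum_mq_m(g)X^m\in\mathbb F_2[[X]]$, where $q_m(g)$ is the coefficient of $X^mY$ in $g$ modulo $2$. In a product $gg'$ the monomial $X^mY$ arises as $X^mY\cdot1$ or as $X^l\cdot X^{m-l}Y$. Since $g'$ has constant term $1$ and $g|_{Y=0}=(1+X)^{\deg g}$,
\begin{equation}\label{eq:cocycle}
d(gg')=d(g)+(1+X)^{\deg g}d(g'),\qquad d(x)=0,\qquad d(y)=1.
\end{equation}
Over $\mathbb F_2$ we have $(1+X)^N=1+X^N$, so $(1+X)^j\in\mathbb F_2[X]/(X^N)$ makes sense for $j\in\mathbb Z/N$. Put $d'(g)=\sum_{j\in\mathbb Z/N}n_{-j}(g)(1+X)^j$. Then $d'(x)=0$, $d'(y)=1$, and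
\[
d'(gg')-d'(g)=\sum_jn_{-j+\deg g}(g')(1+X)^j=\sum_{j}n_{-j}(g')(1+X)^{j+\deg g},
\]
so $d'$ satisfies \eqref{eq:cocycle} as well. The rule \eqref{eq:cocycle} determines the value on a product, and on an inverse (take $g'=g^{-1}$), from the values on the factors. So $d\equiv d'\bmod X^N$ on the dense subgroup generated by $x,y$, and by continuity on $F$.

\emph{Evaluation at $f_\sigma$.} Suppose that $\sigma$ fixes $\zeta$, and let $i\ne0$. The series $R_i$ has coefficients in $\mathbb Q(\zeta)$, so $\sigma^{-1}(R_i)=R_i$. At $\vec1$, $s\cdot p$ is a rational power series in $1-t$ with constant term $1$, so $R_i\cdot p=r_i\,\rho_i$, where $r_i^2=1-\zeta^i$ and $\rho_i$ is a power series in $1-t$ over $\mathbb Q(\zeta)$ with constant term $1$. By \eqref{eq:transport}, $R_i\cdot\sigma(p)=\sigma(R_i\cdot p)=(\sigma(r_i)/r_i)\,R_i\cdot p$. As $\deg f_\sigma=0$ by (i), this says $(-1)^{n_i(f_\sigma)}=\sigma(r_i)/r_i$.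

For $N=2$, every $\sigma$ fixes $\zeta=-1$. The coefficient of $X$ in $d'=n_0+n_{-1}(1+X)$ is $n_{-1}=n_1$, and $r_1^2=2$. This gives (ii).

For $N=4$, the coefficient of $X^2$ in $d'$ is $\binom22n_{-2}+\binom32n_{-3}=n_2+n_1$. Let $\sigma$ be as in (iii) and $\zeta_m=e^{2\pi i/m}$. Here $r_2=\pm\sqrt2=\pm(\zeta_8+\zeta_8^{-1})$ is fixed by $\sigma$, so $n_2(f_\sigma)=0$. Also $r_1^2=1-i=\sqrt2\,\zeta_8^{-1}$, so $r_1=\pm2^{1/4}\zeta_{16}^{-1}$ and $\sigma(r_1)/r_1=\sigma(2^{1/4})/2^{1/4}$. This gives (iii).
\end{proof}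

From now on let $\mathcal R=\mathbb F_2\langle\langle X,Y\rangle\rangle$ and identify $X=e_0$, $Y=e_1$ modulo $2$; under this identification $\tau$ reduces to the identity. The elements $\xi_i$ and the algebra $\Xi$ of Section~\ref{sec:words} are taken over $\mathbb F_2$, inside $\mathcal R$.

\begin{proposition}\label{prop:sigma}
There are $\sigma_2,\sigma_3\in G_{\mathbb Q}$ with $\chi(\sigma_2)\equiv5\bmod8$ and $\chi(\sigma_3)=1$ such that in $\mathcal R$
\[
f_{\sigma_k}\equiv1+\psi_k\bmod I^{k+1}\quad(k=2,3),\qquad\psi_2=\xi_2,\qquad\psi_3=\xi_3+\beta[\xi_1,\xi_2]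
\]
for some $\beta\in\mathbb F_2$.
\end{proposition}

\begin{proof}
The character $\chi$ is onto $\mathbb Z_2^\times$, by the irreducibility of the cyclotomic polynomials. Choose $\sigma_2$ with $\chi(\sigma_2)\equiv5\bmod8$. Then $\sigma_2(\sqrt2)=\zeta_8^5+\zeta_8^{-5}=-\sqrt2$. By Lemmas~\ref{lem:f}(i) and~\ref{lem:lcs}, $f_{\sigma_2}\equiv1+\kappa[X,Y]\bmod I^3$, where $\kappa$ is the coefficient of $XY$; it is odd by Lemma~\ref{lem:f}(ii).

Let $\mathbb Q(\mu_{2^\infty})$ be the field generated by the roots of unity of $2$-power order. It is abelian over $\mathbb Q$, so all its subfields are Galois over $\mathbb Q$. The real field $\mathbb Q(2^{1/4})$ is not Galois, since it misses the conjugate $i\,2^{1/4}$. So $2^{1/4}\notin\mathbb Q(\mu_{2^\infty})$, while its square $\sqrt2$ lies in this field. Hence there is $\sigma_3$ that fixes $\mathbb Q(\mu_{2^\infty})$ and sends $2^{1/4}$ to $-2^{1/4}$. Write $f_{\sigma_3}=[x,y]^{\kappa'}g$ as in Lemma~\ref{lem:lcs}. As $\sigma_3$ fixes $\sqrt2$, the coefficient $\kappa'$ of $XY$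 is even. Now $[x,y]=1+Z$ with $Z\in I^2$, and $(1+Z)^2=1+Z^2\in1+I^4$ in $\mathcal R$, so $[x,y]^{\kappa'}\in1+I^4$ in $\mathcal R$. Therefore $f_{\sigma_3}\equiv1+\alpha[X,[X,Y]]+\beta[Y,[X,Y]]\bmod I^4$ in $\mathcal R$. The monomial $X^2Y$ occurs with coefficient $1$ in $[X,[X,Y]]$ and does not occur in $[Y,[X,Y]]=2YXY-Y^2X-XY^2$. So $\alpha$ is the coefficient of $X^2Y$, which is odd by Lemma~\ref{lem:f}(iii).
\end{proof}

Write $T_k=T_{\sigma_k}$. For a word $w=i_1\cdots i_k$ in $2,3$ put
\[
\theta_w=(T_{i_1}-1)\cdots(T_{i_k}-1)(1)\in\mathbb Z_2\langle\langle X,Y\rangle\rangle .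
\]
By Proposition~\ref{prop:L}(a), the image of $\theta_w$ in $\mathcal O$ lies in $L$, for every $n$.

\section{Weights two and three by hand}\label{sec:low}

Let $n=2$. In $\mathcal O=\mathbb Z_2\langle X,Y\rangle/I^3$ we have $\theta_2=f_{\sigma_2}-1=\kappa[X,Y]$ with $\kappa$ odd, an element of $L\cap I^2$. So $J_2$ is killed by $\tau(\theta_2)=\kappa(e_1e_0-e_0e_1)$, while $\langle c_2,\tau(\theta_2)\rangle=\langle10,\tau(\theta_2)\rangle=\kappa\neq0$. Hence $c_2\notin J_2$, and $\Pi(c_2)$ spans the line $(\mathsf A_{\mathsf{MZV}})_2$.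

Let $n=3$. The natural candidate is $\theta_3=f_{\sigma_3}-1$, which is $\psi_3$ modulo $2$. A difficulty appears: over $\mathbb Z_2$ we only know
\[
\theta_3=\kappa'[X,Y]+(\text{weight }3),\qquad\theta_2=\kappa[X,Y]+(\text{weight }3),
\]
with $\kappa'$ even and $\kappa$ odd, so $\theta_3$ is known to lie in $I^3$ only modulo $2$, and Proposition~\ref{prop:L}(c) does not apply to it directly. We correct it inside $L$: the element $v=\theta_3-(\kappa'/\kappa)\,\theta_2$ lies in $L\cap I^3$, and $v\equiv\psi_3\bmod2$ because $\kappa'/\kappa\in2\mathbb Z_2$. By Lemma~\ref{lem:dual}, $\langle c_3,\tau(v)\rangle\equiv\langle c_3,\xi_3+\beta\xi_{12}+\beta\xi_{21}\rangle=1\bmod2$. So $c_3=100\notin J_3$, and $\zeta(3)$ spans the line $(\mathsf A_{\mathsf{MZV}})_3$. Integrality comes with it. Write $\zeta(1,2)=q\,\zeta(3)$ with $q\in\mathbb Q$. Then $110-q\cdot100\in J_3$, so $q=\langle110,\tau(v)\rangle/\langle100,\tau(v)\rangle$ is a $2$-adic integer divided by a $2$-adic unit. (In fact $q=1$; as $\langle110,\psi_3\rangle=\beta$, this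 shows $\beta=1$, which we shall not need.)

Two things remain for general $n$. We must compute the leading term of $\theta_w$ modulo $2$ for longer words, and we must make the correction. The second task is not explicit in general. Over $\mathbb Z_2$, $T_\sigma$ acts on $I^m/I^{m+1}$ as multiplication by $\chi(\sigma)^m$, because $\sigma(X)\equiv\chi(\sigma)X$, $\sigma(Y)\equiv\chi(\sigma)Y$ and $f_\sigma\equiv1$ modulo $I^2$. Since $\chi(\sigma_2)^m\neq1$ for $m\ge1$, the operator $T_2-1$ does not raise the weight, and we have no formula for the low-weight parts of $\theta_w$. This cannot be avoided by a better choice of $\sigma_2$: an element with $\chi=1$ fixes $\sqrt2$, so its coefficient of $XY$ is even. The ranks in Proposition~\ref{prop:L}(b) will provide the correction.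

\section{Leading terms modulo 2}\label{sec:leading}

The operators $T_\sigma$ act on $\mathcal R$ by reduction modulo $2$. For $\psi\in\Xi$ let $D_\psi$ be the derivation of $\mathbb F_2\langle e_0,e_1\rangle$ with $D_\psi(e_0)=0$ and $D_\psi(e_1)=[\psi,e_1]$, and put
\[
B_\psi(g)=D_\psi(g)+g\psi .
\]
This is the first-order form of $T_\sigma(g)=\sigma(g)f_\sigma$: the derivation comes from $\sigma(y)=f_\sigma y^{\chi(\sigma)}f_\sigma^{-1}$, and the last term from the factor $f_\sigma$.

\begin{lemma}\label{lem:B}
Let $k\in\{2,3\}$. If $g\in I^m\subset\mathcal R$ has weight-$m$ part $g_m$, then $T_k(g)-g\in I^{m+k}$, with weight-$(m+k)$ part $B_{\psi_k}(g_m)$.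
\end{lemma}

\begin{proof}
Let $\sigma=\sigma_k$, $\psi=\psi_k$, $f=f_\sigma$. We claim that $(1+X)^{\chi(\sigma)}-1\equiv X\bmod I^{k+2}$ in $\mathcal R$. For $k=3$ this is an equality. For $k=2$, $\chi(\sigma)\equiv1\bmod4$ gives $(1+X)^{\chi(\sigma)}=(1+X)(1+X^4)^{(\chi(\sigma)-1)/4}\equiv1+X\bmod I^4$. So $\sigma(X)\equiv X\bmod I^{k+2}$. The same computation for $Y$, together with $f\equiv1+\psi\bmod I^{k+1}$, gives
\[
\sigma(Y)=f\big((1+Y)^{\chi(\sigma)}-1\big)f^{-1}\equiv fYf^{-1}=Y+[f,Y]f^{-1}\equiv Y+[\psi,Y]\bmod I^{k+2}.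
\]
Substitute in a monomial $M$ of weight $l$ and expand. Replacing one letter $Y$ by $[\psi,Y]$ gives the terms of $D_\psi(M)$, of weight $l+k$. A term that uses an error in $I^{k+2}$ has weight at least $l+k+1$, and a term with two replacements has weight at least $l+2k$. Summing over the monomials of $g$ gives $\sigma(g)-g\equiv D_\psi(g_m)\bmod I^{m+k+1}$. Finally $T_\sigma(g)-g=(\sigma(g)-g)f+g(f-1)\equiv D_\psi(g_m)+g_m\psi\bmod I^{m+k+1}$.
\end{proof}

The congruence $\chi(\sigma_2)\equiv5\bmod8$ is needed here. An element with $\chi\equiv3\bmod8$ also sends $\sqrt2$ to $-\sqrt2$, but $(1+X)^3-1=X+X^2+X^3$ in $\mathcal R$, and $T_\sigma-1$ would raise the weight by $1$ only.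

By Lemma~\ref{lem:B} and induction, $\theta_w\in I^{|w|}$ modulo $2$, with weight-$|w|$ part
\[
\ell_w=B_{\psi_{i_1}}\cdots B_{\psi_{i_k}}(1)\in\mathbb F_2\langle e_0,e_1\rangle\qquad(w=i_1\cdots i_k).
\]
To pair $\ell_w$ with the $c_{w'}$ we express it in the $\xi_i$. Since $D_\psi(e_0)=0$, the derivation $D_\psi$ commutes with $\operatorname{ad}(e_0)$, and the Leibniz rule gives
\begin{equation}\label{eq:Dxi}
D_\psi(\xi_{j+1})=\operatorname{ad}(e_0)^j[\psi,\xi_1]=\sum_{i=0}^j\binom ji\big[\operatorname{ad}(e_0)^{j-i}\psi,\ \xi_{i+1}\big].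
\end{equation}
The $c_{w'}$ that interest us have letters $2,3$ only, so by Lemma~\ref{lem:dual} they do not see monomials that contain $\xi_1$. Let $\mathfrak K$ be the two-sided ideal of $\Xi$ generated by $\xi_1$; it is spanned by the monomials $\xi_{w''}$ in which the letter $1$ occurs.

\begin{example}\label{ex:w5}
In weight $5$, the first weight with two words, $\ell_{32}=B_{\psi_3}(\xi_2)$. By \eqref{eq:Dxi},
\[
\ell_{32}=[[e_0,\psi_3],\xi_1]+[\psi_3,\xi_2]+\xi_2\psi_3=[[e_0,\psi_3],\xi_1]+\psi_3\xi_2\equiv\xi_3\xi_2\bmod\mathfrak K .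
\]
The commutator converts the right multiplication in $B_\psi$ into a left multiplication. For $\ell_{23}=B_{\xi_2}(\psi_3)$ the main term is
\[
B_{\xi_2}(\xi_3)=[\xi_4,\xi_1]+2[\xi_3,\xi_2]+[\xi_2,\xi_3]+\xi_3\xi_2\equiv\xi_2\xi_3+2[\xi_3,\xi_2]\bmod\mathfrak K,
\]
and the term $2[\xi_3,\xi_2]$ vanishes because the characteristic is $2$.
\end{example}

\begin{lemma}\label{lem:ell}
For every word $w$ in $2,3$ we have $\ell_w\in\Xi$ and $\ell_w\equiv\xi_w\bmod\mathfrak K$. Consequently $\langle c_{w'},\ell_w\rangle=\delta_{w,w'}$ in $\mathbb F_2$ for words $w,w'$ in $2,3$ of the same weight, and the $\ell_w$ of a given weight are linearly independent.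
\end{lemma}

\begin{proof}
Let $\psi=\psi_k$ with $k\in\{2,3\}$; then $\psi\in\Xi$ and $\psi\equiv\xi_k\bmod\mathfrak K$. The derivation $\operatorname{ad}(e_0)$ sends $\xi_i$ to $\xi_{i+1}$, so it preserves $\Xi$, and by \eqref{eq:Dxi} so does $D_\psi$. It preserves $\mathfrak K$, because $D_\psi(g\xi_1g')=D_\psi(g)\xi_1g'+g[\psi,\xi_1]g'+g\xi_1D_\psi(g')$. In \eqref{eq:Dxi} the term $i=0$ lies in $\mathfrak K$, so
\[
D_\psi(\xi_2)\equiv[\psi,\xi_2],\qquad D_\psi(\xi_3)\equiv[\psi,\xi_3]+2[\operatorname{ad}(e_0)\psi,\xi_2]=[\psi,\xi_3]\qquad\bmod\mathfrak K .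
\]
Both $D_\psi$ and $[\psi,\cdot\,]$ are derivations of $\Xi$, so $D_\psi(h)\equiv[\psi,h]\bmod\mathfrak K$ for every $h$ in the subalgebra generated by $\xi_2,\xi_3$. For such $h$ and $g\in h+\mathfrak K$,
\[
B_\psi(g)\equiv D_\psi(h)+h\psi\equiv\psi h-h\psi+h\psi=\psi h\equiv\xi_kh\bmod\mathfrak K .
\]
Induction from $g=1$ gives $\ell_w\equiv\xi_w$. By Lemma~\ref{lem:dual} over $\mathbb F_2$, $c_{w'}$ pairs to $0$ with $\mathfrak K$ and to $\delta_{w,w'}$ with $\xi_w$.
\end{proof}

\section{The rank count and the proof of Theorem~\ref{thm:A}}\label{sec:A}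

Fix $n$, and let $\mathcal O$ and $L$ be as in Proposition~\ref{prop:L}. Bars denote images in $\overline{\mathcal O}=\mathcal O/2\mathcal O=\mathcal R/I^{n+1}$. An element of $L$ that lies in $I^n$ modulo $2$ need not lie in $I^n$; the point is that it is congruent to one that does.

\begin{proposition}\label{prop:lift}
For every word $w$ in $2,3$ with $|w|=n$ there is $v_w\in L\cap I^n$ with $v_w\equiv\ell_w\bmod2$.
\end{proposition}

\begin{proof}
Consider a combination $\sum_{|w|\le n}\lambda_w\overline\theta_w$ with $\lambda_w\in\mathbb F_2$ not all zero, and let $m$ be the least weight of a word with $\lambda_w\ne0$. The combination lies in $\overline{I^m}$, and its weight-$m$ part $\sum_{|w|=m}\lambda_w\ell_w$ is non-zero by Lemma~\ref{lem:ell}. This has two consequences. First, the $\overline\theta_w$ with $|w|\le n$ are linearly independent. They lie in $\overline L$, and their number is $\sum_{m\le n}d_m=\dim\overline L$ by Proposition~\ref{prop:L}(b), so they form a basis of $\overline L$. Second, a combination lies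 in $\overline{I^n}$ if and only if $\lambda_w=0$ for all $|w|<n$. So $\overline L\cap\overline{I^n}$ has the basis $\{\overline\theta_w\}_{|w|=n}$ and dimension $d_n$. It contains $\overline{L\cap I^n}$, which also has dimension $d_n$ by Proposition~\ref{prop:L}(b). Hence $\overline{L\cap I^n}=\overline L\cap\overline{I^n}$. For $|w|=n$ we have $\overline\theta_w=\ell_w$ in $\overline{\mathcal O}$, since higher weights are truncated.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $P$ be the $d_n\times d_n$ matrix with entries $P_{w,w'}=\langle c_{w'},\tau(v_w)\rangle$, $|w|=|w'|=n$. They lie in $\mathbb Z_2$, since $c_{w'}$ has integral coefficients and $v_w\in\mathbb Z_2\langle X,Y\rangle_n$. Modulo $2$ they are $\langle c_{w'},\ell_w\rangle=\delta_{w,w'}$ by Lemma~\ref{lem:ell}. So $\det P$ is odd and $P\in GL_{d_n}(\mathbb Z_2)$.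

Let $R=\sum_{w'}r_{w'}c_{w'}$ with $r_{w'}\in\mathbb Q$ and $\Pi(R)=0$. Then $R\in J_n$, and Proposition~\ref{prop:L}(c) gives $\sum_{w'}P_{w,w'}r_{w'}=0$ for all $w$, so all $r_{w'}$ vanish. Thus the $d_n$ elements $\Pi(c_{w'})$ are linearly independent and form a basis of $(\mathsf A_{\mathsf{MZV}})_n$. As the $c_{w'}$ span the weight-$n$ part of $C_{1,0}$, the map $\Pi$ is bijective in weight $n$. This holds for every $n$, and $\Pi$ is a morphism of graded commutative algebras, so it is an isomorphism.

Now let $W$ be a word of weight $n$ in $\mathsf A_{1,0}$, and write $\Pi(W)=\sum_{w'}q_{w'}\Pi(c_{w'})$ with $q_{w'}\in\mathbb Q$. Then $W-\sum q_{w'}c_{w'}\in J_n$, so $\sum_{w'}P_{w,w'}q_{w'}=\langle W,\tau(v_w)\rangle\in\mathbb Z_2$ for all $w$. Since $P^{-1}$ has entries in $\mathbb Z_2$, we get $q_{w'}\in\mathbb Z_2\cap\mathbb Q=\mathbb Z_{(2)}$. Conversely, each $c_{w'}$ is an integral combination of words of $\mathsf A_{1,0}$, so $\Pi(c_{w'})\in\mathcal Z_n$. Hence the $\Pi(c_{w'})$ form a $\mathbb Z_{(2)}$-basis of $\mathcal Z_n$.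
\end{proof}

\begin{remark}
Of the dimension formula in Theorem~\ref{thm:input2}, the argument needs only the inequality $\dim(\mathsf A/J)_m\le d_m$. Indeed, in general $\dim\overline L=\sum_{m\le n}\dim(\mathsf A/J)_m$, and $\overline L$ contains the $\sum_{m\le n}d_m$ independent elements $\overline\theta_w$; together with the inequality this forces equality for each $m\le n$. The inequality is what guarantees that $\overline L$ contains nothing beyond the span of the $\overline\theta_w$.
\end{remark}

\section{The determinants $D_n$ and the proof of Theorem~\ref{thm:B}}\label{sec:B}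

For a field $K\supseteq\mathbb Q$ and $u,v\in K$, the algebra $C_{u,v}$ is formed in $\mathsf A_{1,0}\otimes K$, Lemma~\ref{lem:span} holds over $K$, and
\begin{equation}\label{eq:crit}
\Pi_K\text{ is bijective on the weight-}n\text{ part of }C_{u,v}\iff D_n(u,v)\ne0 .
\end{equation}
Indeed, if $D_n(u,v)\neq0$, then $\Pi_K$ sends the spanning family $(c^{u,v}_w)_{|w|=n}$ to a basis; if $D_n(u,v)=0$, it is not surjective.

\begin{proof}[Proof of (1)]
The product $\prec$ is bilinear and defined over $\mathbb Z$, and $z_3$ is linear in $(u,v)$. So $c^{u,v}_w$ is a combination of words of $\mathsf A_{1,0}$ whose coefficients are homogeneous polynomials in $\mathbb Z[u,v]$ of degree $b(w)$, and $c^{u,0}_w=u^{b(w)}c_w$. By Theorem~\ref{thm:A},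
\[
\Pi(c^{u,v}_w)=\sum_{|w'|=n}M_{ww'}(u,v)\,\Pi(c_{w'}),
\]
where $M_{ww'}\in\mathbb Z_{(2)}[u,v]$ is homogeneous of degree $b(w)$ and $M(u,0)$ is diagonal with entries $u^{b(w)}$. So $D_n=\det M$ is homogeneous of degree $B_n$ and $D_n(u,0)=u^{B_n}$. The polynomial $D_n(u,1-u)$ takes the value $D_n(1,0)=1$ at $u=1$, so it is non-zero. By \eqref{eq:crit} for $K=\mathbb Q(u)$, the morphism of commutative algebras $\Pi$ is bijective in every weight over $\mathbb Q(u)$; and in weight $n$ only the finitely many roots of $D_n(u,1-u)$ fail. This proves the Conjecture in both forms.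
\end{proof}

\begin{proof}[Proof of (2)]
The absolute value is bounded by $1$ on $\mathbb Z$, hence non-archimedean, and it is bounded by $1$ on $\mathbb Z_{(2)}$. If $|v|<|u|$, then $u\ne0$, and by (1)
\[
D_n(u,v)=u^{B_n}\Big(1+\sum_{j\ge1}\delta_j(v/u)^j\Big),\qquad\delta_j\in\mathbb Z_{(2)} .
\]
The finite sum over $j$ has absolute value less than $1$, so $|D_n(u,v)|=|u|^{B_n}\ne0$ for all $n$, and \eqref{eq:crit} applies. If $u=a/b$ with $a,b$ odd, then $v=1-u=(b-a)/b$ has even numerator, so $|v|_2<1=|u|_2$.
\end{proof}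

Parts (3) and (4) need explicit relations in $\mathsf A_{\mathsf{MZV}}$, of two kinds. \emph{Duality}, which comes from $t\mapsto1-t$, says that $\Pi(W)$ is unchanged if the word $W$ is reversed and the letters $0,1$ are exchanged. The \emph{regularized double shuffle relations}, which are motivic by \cite{Souderes}, say that the shuffle expansion of a product agrees with its stuffle expansion, obtained by multiplying the defining series; for instance $\zeta(j)\zeta(k)=\zeta(j,k)+\zeta(k,j)+\zeta(j+k)$. In the regularized case $\zeta(1)\cdot\zeta(k)$, the divergent term $\zeta(k,1)$ occurs once in each expansion and cancels.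

\begin{proof}[Proof of (4)]
Duality exchanges $110$ and $100$, so $\zeta(1,2)=\zeta(3)$, $\Pi(z_3)=(u+v)\Pi(c_3)$ and $D_3=u+v$.

In weight $5$ let $Q=\zeta(2)\zeta(3)$. From $0\mathbin{\sqcup\!\sqcup}100=0100+3\cdot1000$ and $00\mathbin{\sqcup\!\sqcup}10=0010+2\cdot0100+3\cdot1000$ we get
\[
c_{23}=10100+3\cdot11000,\qquad c_{32}=10010+2\cdot10100+3\cdot11000,
\]
and $10\mathbin{\sqcup\!\sqcup}100=c_{23}+c_{32}$. Also $1\mathbin{\sqcup\!\sqcup}1000=2\cdot11000+10100+10010+10001$. The stuffle and the shuffle for $Q$, and the comparison of the stuffle $\zeta(1,4)+\zeta(4,1)+\zeta(5)$ with the shuffle $2\zeta(1,4)+\zeta(2,3)+\zeta(3,2)+\zeta(4,1)$ for $\zeta(1)\cdot\zeta(4)$, give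
\begin{align*}
Q&=\zeta(2,3)+\zeta(3,2)+\zeta(5),\\
Q&=\zeta(3,2)+3\zeta(2,3)+6\zeta(1,4),\\
\zeta(5)&=\zeta(1,4)+\zeta(2,3)+\zeta(3,2).
\end{align*}
The first and third lines give $\zeta(2,3)+\zeta(3,2)=Q-\zeta(5)$ and $\zeta(1,4)=2\zeta(5)-Q$. The second then reads $Q=Q-\zeta(5)+2\zeta(2,3)+12\zeta(5)-6Q$, so $\zeta(2,3)=3Q-\frac{11}2\zeta(5)$. Next $10\prec110=1(0\mathbin{\sqcup\!\sqcup}110)=10110+11010+2\cdot11100$, and duality sends these three words to $10010$, $10100$, $11000$. Hence
\begin{equation}\label{eq:w5words}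
\begin{aligned}
\Pi(10\prec100)&=\zeta(2,3)+3\zeta(1,4)=\tfrac12\zeta(5),\\
\Pi(10\prec110)&=\zeta(3,2)+\zeta(2,3)+2\zeta(1,4)=3\zeta(5)-Q.
\end{aligned}
\end{equation}
The basis of Theorem~\ref{thm:A} is $E_1=\Pi(c_{23})=\frac12\zeta(5)$, $E_2=\Pi(c_{32})=Q-\frac12\zeta(5)$. In this basis $Q=E_1+E_2$ and $3\zeta(5)-Q=5E_1-E_2$; in particular $\Pi(10\prec(110-100))=4E_1-E_2\ne0$, as announced in Section~\ref{sec:intro}. Since $\Pi(z_2\prec z_3)+\Pi(z_3\prec z_2)=\Pi(z_2)\Pi(z_3)=(u+v)Q$,
\[
\Pi(z_2\prec z_3)=(u+5v)E_1-vE_2,\qquad\Pi(z_3\prec z_2)=-4vE_1+(u+2v)E_2 .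
\]
Therefore $D_5=(u+5v)(u+2v)-4v^2=u^2+7uv+6v^2=(u+v)(u+6v)$. At $u=6/5$, $v=-1/5$ we have $v=1-u$ and $D_5=0$; explicitly $\Pi(z_2\prec z_3)=\frac15Q$ and $\Pi(z_3\prec z_2)=\frac45Q$ are dependent. At $(u,v)=(1,-1)$ we have $|v|=|u|$ and $D_3=0$. The remaining assertions follow from \eqref{eq:crit}.
\end{proof}

\begin{proof}[Proof of (3)]
For $u,v\in\mathbb Z_{(2)}$ the matrix $M(u,v)$ has entries in $\mathbb Z_{(2)}$. By Theorem~\ref{thm:A}, $\Pi$ maps the $\mathbb Z_{(2)}$-span of the $c^{u,v}_w$ isomorphically onto $\bigoplus_n\mathcal Z_n$ if and only if the $\Pi(c_w^{u,v})$, $|w|=n$, generate $\mathcal Z_n$ for every $n$, that is, if and only if every $D_n(u,v)$ is a unit of $\mathbb Z_{(2)}$. If $u$ is a unit and $v\in2\mathbb Z_{(2)}$, then $D_n(u,v)\equiv u^{B_n}\equiv1\bmod2$ for all $n$ by (1). Conversely, if $D_3=u+v$ and $D_5=(u+v)(u+6v)$ are units, then $u+6v$ is a unit, so $u$ is a unit, and then $u+v\equiv1\bmod 2$ forces $v\in2\mathbb Z_{(2)}$.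
\end{proof}

\begin{remark}
The ring $\mathbb Z_{(2)}$ in Theorem~\ref{thm:A} cannot be replaced by $\mathbb Z$. In weight $4$, $c_{22}=1010+2\cdot1100$. Comparing the shuffle $\zeta(2)^2=2\Pi(c_{22})=2\zeta(2,2)+4\zeta(1,3)$ with the stuffle $2\zeta(2,2)+\zeta(4)$ gives $\zeta(4)=4\zeta(1,3)$. Comparing $1\mathbin{\sqcup\!\sqcup}100=2\cdot1100+1010+1001$ with the stuffle $\zeta(1,3)+\zeta(3,1)+\zeta(4)$ gives $\zeta(2,2)=\zeta(4)-\zeta(1,3)=3\zeta(1,3)$. So $\Pi(c_{22})=5\zeta(1,3)$, and $\zeta(1,3)=\frac15\Pi(c_{22})$ has an odd denominator in the basis.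
\end{remark}

\begin{thebibliography}{9}

\bibitem{Brown}
Brown, \emph{Mixed Tate motives over $\mathbb Z$}, 2012.

\bibitem{Chapoton}
Fr\'ed\'eric Chapoton, \emph{Zinbiel algebras and multiple zeta values}, arXiv:2109.00241 (2021).

\bibitem{Deligne}
Deligne, \emph{Le groupe fondamental de la droite projective moins trois points}, 1989.

\bibitem{DG}
Deligne and Goncharov, \emph{Groupes fondamentaux motiviques de Tate mixte}, 2005.

\bibitem{Souderes}
Soud\`eres, \emph{Motivic double shuffle}, 2010.

\end{thebibliography}
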